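
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Martin's Axiom with large continuum and products of countable Fr\'echet spaces}


\begin{abstract}
We prove that Martin's Axiom together with $\mathfrak c>\omega_2$ implies that there are two countable Fr\'echet spaces whose product is not M-separable. Hence, under Martin's Axiom, the statement that all products of two countable Fr\'echet spaces are M-separable implies $\mathfrak c=\omega_2$. When $\mathfrak c>\omega_2$, only Martin's Axiom for posets of precaliber $\aleph_1$ is needed to obtain the pair of spaces, and the two spaces can be chosen zero-dimensional. The main step is that a $\subset^*$-chain of length $\omega_2<\mathfrak c$ can be separated, by a poset of precaliber $\aleph_1$, from any family of fewer than $\mathfrak c$ sets orthogonal to it.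
\end{abstract}

\section{Introduction}

\subsection{The question}

All spaces are Hausdorff. A space is \emph{Fr\'echet} if, whenever a point $x$ lies in the closure of a set $A$, some sequence of points of $A$ converges to $x$. A space $X$ is \emph{M-separable} (or \emph{selectively separable}) if for every sequence $\langle D_n:n\in\omega\rangle$ of dense subsets of $X$ there are finite sets $H_n\subset D_n$ such that $\bigcup_nH_n$ is dense in $X$.

For a single space the two notions fit together: every separable Fr\'echet space is M-separable. The argument for countable spaces is short, and it shows what is lost in products. Let $X$ be countable and Fr\'echet, let the $D_n$ be dense, and split $\omega$ into infinite sets $I_x$, $x\in X$. It is enough to find, for each $x$, finite sets $H_n\subset D_n$ for $n\in I_x$ with $x\in\overline{\bigcup_{n\in I_x}H_n}$. If $x$ is isolated, then $x\in D_n$ and we take $H_n=\{x\}$. Otherwise there are points $y_n\neq x$, $n\in I_x$, converging to $x$, and for each $n\in I_x$ a sequence $s_n$ in $D_n$ converging to $y_n$; we drop the finitely many terms of $s_n$ that equal $x$. Now $x$ is in the closure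 of the union of the ranges of the $s_n$, so a sequence $K$ in this union converges to $x$. The range of $s_n$ together with $y_n$ is compact and misses $x$, so only finitely many terms of $K$ lie in the range of $s_n$. Let $H_n$ be the finite set of these terms.

The proof needs a sequence converging to the given point, and a product of two separable Fr\'echet spaces need not be Fr\'echet. So one asks whether the following statement holds:
\begin{equation}\tag{$\ast$}\label{star}
\text{the product of any two countable Fr\'echet spaces is M-separable.}
\end{equation}

Recall that $\mathrm{MA}$ for a class of posets says that for every poset in the class and every family of fewer than $\mathfrak c$ dense subsets of it there is a filter meeting all of them; $\mathrm{MA}$ itself is the case of ccc posets. A poset is \emph{$\sigma$-linked} (\emph{$\sigma$-centered}) if it is a countable union of subsets in which any two (any finitely many) elements have a common lower bound in the poset. The Open Coloring Axiom, $\mathrm{OCA}$, says that if $X$ is a separable metric space and $G\subset X^2\setminus\Delta_X$ is a symmetric open relation, where $\Delta_X=\{(x,x):x\in X\}$,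 then either $X$ is covered by countably many sets $Y$ with $Y^2\cap G=\emptyset$, or there is an uncountable $Z\subset X$ with $Z^2\setminus\Delta_Z\subset G$.

The following is known. $\mathrm{OCA}$ implies \eqref{star}. The statement \eqref{star} also holds in all standard Cohen real forcing extensions, and in the extension by $P_\kappa$, where $\kappa>\omega_1$ satisfies $\kappa^{<\kappa}=\kappa$ and $P_\kappa$ is the standard finite support iteration of length $\kappa$ whose factors are names of $\sigma$-linked posets; these are the standard models of $\mathrm{MA}(\sigma\text{-linked})$. On the other hand, there are models of $\mathrm{MA}$, with no new restriction on the size of $\mathfrak c$, in which \eqref{star} fails. Thus the failure of \eqref{star} is consistent with $\mathrm{MA}$ and large $\mathfrak c$, while models of $\mathrm{MA}$ satisfying \eqref{star} were known only with $\mathfrak c\le\omega_2$. The problem, taken from Dow \cite{Dow}, is whether \eqref{star} can hold in models of $\mathrm{MA}$ with $\mathfrak c>\omega_2$. We show that it cannot.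

\subsection{Results}

A poset has \emph{precaliber $\aleph_1$} if every uncountable set of conditions has an uncountable \emph{centered} subset, that is, one each of whose finite subsets has a lower bound in the poset. We write $\mathrm{MA}(\mathrm{prec}\ \aleph_1)$ for $\mathrm{MA}$ restricted to such posets. A poset of precaliber $\aleph_1$ is ccc, and a $\sigma$-centered poset has precaliber $\aleph_1$. So $\mathrm{MA}$ implies $\mathrm{MA}(\mathrm{prec}\ \aleph_1)$, which implies $\mathrm{MA}(\sigma\text{-centered})$.

\begin{theorem}\label{thmA}
Assume $\mathrm{MA}(\mathrm{prec}\ \aleph_1)$ and $\mathfrak c>\omega_2$. Then there are two countable Hausdorff Fr\'echet spaces whose product is not M-separable.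
\end{theorem}

In particular \eqref{star} is inconsistent with $\mathrm{ZFC}+\mathrm{MA}+\mathfrak c>\omega_2$. Call a space \emph{zero-dimensional} if it has a base of clopen sets.

\begin{theorem}\label{thmB}
Under the hypotheses of Theorem~\ref{thmA} the two spaces can be chosen zero-dimensional.
\end{theorem}

\begin{theorem}\label{thmC}
If $\mathrm{MA}$ holds and the product of any two countable Fr\'echet spaces is M-separable, then $\mathfrak c=\omega_2$.
\end{theorem}

By the quoted result on the models $P_\kappa$, used with $\kappa>\omega_2$, the axiom $\mathrm{MA}(\mathrm{prec}\ \aleph_1)$ cannot be weakened to $\mathrm{MA}(\sigma\text{-linked})$ in Theorems~\ref{thmA} and~\ref{thmB}. Since $\mathrm{MA}+\mathrm{OCA}$ is known to be consistent (Todorcevic) and $\mathrm{OCA}$ implies \eqref{star}, the hypothesis of Theorem~\ref{thmC} is consistent. For the same reason, $\mathfrak c>\omega_2$ cannot be dropped from Theorem~\ref{thmA}.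

Theorem~\ref{thmB} contains Theorem~\ref{thmA}. We prove Theorem~\ref{thmA} first because its proof is shorter and shows the method in pure form.

\subsection{The idea}

Both spaces live on the grid $N=\omega\times\omega$, and the dense sets to be defeated are the diagonal sets $D_n=\{(p,p):p\text{ lies in a column with index}\ge n\}$. A union of finite sets $H_n\subset D_n$ takes finitely many points from each column, so it lies below the graph of some $f\in\omega^\omega$. We control the two topologies by families $\mathcal U,\mathcal W$ of subsets of $N$. Sequences in $X$ converge along members of $\mathcal U$, and a set almost disjoint from all members of $\mathcal U$ is closed in $X$; the family $\mathcal W$ does the same for $Y$. If a set $Z$ separates $\mathcal U$ from $\mathcal W$ below the graph of $f$, we can remove from $X$ the part of this region outside $Z$, and from $Y$ the part inside $Z$; then no selection below $f$ is dense. On the other hand, if $\mathcal U$ and $\mathcal W$ could be separated on a whole basic box, possibly without its first few columns, then some $D_n$ would not be dense. So we need a gap: $\mathcal U$ and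 $\mathcal W$ must be inseparable on every such box, but separable below every $f$. Section~\ref{sec:gap} makes this precise.

Under $\mathrm{CH}$ (Section~\ref{sec:CH}) such a gap is built by hand in $\omega_1$ steps, because at each step only countably many sets have been chosen, and countable orthogonal families can always be separated. When $\mathfrak c$ is large this fails: at most steps we have to separate uncountable families. The remedy (Section~\ref{sec:chain}) is to fix $\mathcal U$ in advance as a chain of length $\omega_2$. Any $\omega_1$ members of such a chain have an upper bound in the chain, and this makes the natural separating poset one of precaliber $\aleph_1$. As $\omega_2<\mathfrak c$, Martin's Axiom then separates the chain from any family of fewer than $\mathfrak c$ sets orthogonal to it. Section~\ref{sec:AC} carries out the recursion and proves Theorems~\ref{thmA} and~\ref{thmC}. Section~\ref{sec:zero} proves Theorem~\ref{thmB}.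

\section{Preliminaries}\label{sec:prelim}

\subsection{Almost inclusion and Martin's Axiom}

We write $A\subset^*B$ if $A\setminus B$ is finite, and $A\perp B$ (``$A$ and $B$ are \emph{orthogonal}'') if $A\cap B$ is finite. For a family $\mathcal A$ of subsets of a set $N$ let
\[
\mathcal A^\perp=\{B\subset N:B\perp A\text{ for all }A\in\mathcal A\}.
\]
This is an ideal containing all finite sets. A family is \emph{$\sigma$-directed} if every countable subfamily has a $\subset^*$-upper bound in the family. For $f,g\in\omega^\omega$, $f\le^*g$ means that $f(n)\le g(n)$ for all but finitely many $n$.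

We use two standard consequences of $\mathrm{MA}(\sigma\text{-centered})$.
\begin{itemize}
\item[$(\mathfrak p)$] Let $\mathcal F$ be a family of fewer than $\mathfrak c$ subsets of a countable set, all of whose finite intersections are infinite. Then there is an infinite $a$ with $a\subset^*F$ for all $F\in\mathcal F$. After removing finitely many points, $a$ may be taken inside any one prescribed member of $\mathcal F$.
\item[$(\mathfrak b)$] Any fewer than $\mathfrak c$ functions in $\omega^\omega$ have a common $\le^*$-upper bound.
\end{itemize}
For $(\mathfrak p)$ one uses pairs $(s,\mathcal I)$ with $s$ a finite subset of the given countable set and $\mathcal I\in[\mathcal F]^{<\omega}$, where $(t,\mathcal J)\le(s,\mathcal I)$ iff $t\supset s$, $\mathcal J\supset\mathcal I$ and every point of $t\setminus s$ lies in all members of $\mathcal I$. For $(\mathfrak b)$ one uses pairs $(s,\mathcal I)$ with $s\in\omega^{<\omega}$ and $\mathcal I$ a finite set of the given functions, where $(t,\mathcal J)\le(s,\mathcal I)$ iff $t\supset s$, $\mathcal J\supset\mathcal I$ and $t(n)\ge f(n)$ for $f\in\mathcal I$ and $n\in\operatorname{dom}t\setminus\operatorname{dom}s$.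 In both cases there are countably many $s$, and finitely many conditions with the same $s$ have a common extension with that $s$, so the poset is $\sigma$-centered.

\subsection{The grid and two base topologies}

Let $N=\omega\times\omega=\{e_0,e_1,\dots\}$ with distinct $e_l$, and put
\[
N_k=\{e_l:l<k\},\qquad P_n=\{n\}\times\omega,\qquad P_{\ge n}=\bigcup_{m\ge n}P_m,
\]
\[
f^\downarrow=\{(n,j):j\le f(n)\}\quad(f\in\omega^\omega),\qquad D_n=\{(p,p):p\in P_{\ge n}\}.
\]
Each $f^\downarrow\cap P_n$ is finite, and a set that meets each column $P_n$ in a finite set is contained in some $f^\downarrow$.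

\begin{lemma}\label{lem:base}
There are Hausdorff topologies $\rho,\rho'$ on $N$ having as bases countable Boolean algebras $\mathcal C,\mathcal C'$ of subsets of $N$, such that $O\cap O'\cap P_n$ is infinite for all nonempty $O\in\rho$, $O'\in\rho'$ and all $n$.
\end{lemma}

\begin{proof}
Let $\{J_j:j\in\omega\}$ enumerate the nonempty open boxes in $\mathbb R^2$ with rational corners. Going through $N$ in type $\omega$, choose for $p=(n,j)$ a point $(r_p,r'_p)\in J_j$ whose first coordinate differs from all first coordinates, and whose second coordinate differs from all second coordinates, chosen before. Then $p\mapsto r_p$ and $p\mapsto r'_p$ are injective, and $\{(r_p,r'_p):p\in P_n\}$ is dense in $\mathbb R^2$ for every $n$. Let $\rho$ and $\rho'$ be the topologies induced by these two maps into $\mathbb R$. If $Q\subset\mathbb R$ is countable, dense and disjoint from $\{r_p:p\in N\}$, the sets $\{p:u<r_p<v\}$ with $u<v$ in $Q$ are clopen and form a base of $\rho$; let $\mathcal C$ be the Boolean algebra they generate. Define $\mathcal C'$ in the same way from the $r'_p$. Given $O,O'$ as in the lemma, there is a nonempty open box in $\mathbb R^2$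 such that $p\in O\cap O'$ whenever $(r_p,r'_p)$ is in the box. The box contains infinitely many pairwise disjoint nonempty open boxes, and each of them contains some $(r_p,r'_p)$ with $p\in P_n$.
\end{proof}

Fix such $\rho,\rho',\mathcal C,\mathcal C'$. Two countable families of sets will be used throughout.
\begin{itemize}
\item The \emph{cells} are the sets $O\cap O'\cap P_n$ with $O\in\mathcal C\setminus\{\emptyset\}$, $O'\in\mathcal C'\setminus\{\emptyset\}$, $n\in\omega$. Each cell is an infinite subset of one column. Let $\{E_k:k\in\omega\}$ enumerate the cells.
\item The \emph{tail boxes} are the sets $O\cap O'\cap P_{\ge n}$ with such $O,O',n$. Let $\mathcal T$ be the set of tail boxes. The tail box $O\cap O'\cap P_{\ge n}$ contains the cell $O\cap O'\cap P_m$ for every $m\ge n$.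
\end{itemize}

\section{From a gap to a pair of spaces}\label{sec:gap}

\begin{proposition}\label{prop:gap}
Suppose $\mathcal U,\mathcal W\subset\mathcal P(N)$ satisfy:
\begin{itemize}
\item[(G1)] $\mathcal U$ and $\mathcal W$ are $\sigma$-directed;
\item[(G2)] for every $f\in\omega^\omega$ there is $Z\subset f^\downarrow$ with $U\cap f^\downarrow\subset^*Z$ for all $U\in\mathcal U$ and $Z\perp W$ for all $W\in\mathcal W$;
\item[(G3)] for all $T\in\mathcal T$ and $C\subset T$, either $T\cap U\not\subset^*C$ for some $U\in\mathcal U$, or $W\cap C$ is infinite for some $W\in\mathcal W$.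
\end{itemize}
Then there are countable Hausdorff Fr\'echet spaces $X,Y$ such that $X\times Y$ is not M-separable.
\end{proposition}

The space $X$ will be $N$ with the topology generated by $\rho$ and the complements of the members of $\mathcal U^\perp$, and $Y$ is defined likewise from $\rho'$ and $\mathcal W^\perp$. Condition (G2) says that $\mathcal U$ and $\mathcal W$ are separated below each graph, and (G3) says that they are not separated on any tail box. Two trivial choices show how the conditions pull against each other.

\begin{example}
(1) Let $\mathcal U=\{U\}$ and $\mathcal W=\{N\setminus U\}$. Then (G1) holds, and (G2) holds with $Z=U\cap f^\downarrow$. But (G3) fails, with $C=T\cap U$ for any $T$. When $U$ and $N\setminus U$ are both nonempty, we see the failure in the spaces: $U$ is open in $X$, $N\setminus U$ is open in $Y$, and $U\times(N\setminus U)$ misses the whole diagonal, so no $D_n$ is dense.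

(2) Let $\mathcal U=\mathcal W=\{N\}$. Then (G1) and (G3) hold: if $T\subset^*C\subset T$, then $N\cap C$ is infinite. But (G2) fails, since $Z\perp N$ makes $Z$ finite. Here $X=(N,\rho)$ and $Y=(N,\rho')$, because $\rho$ and $\rho'$ are Hausdorff and so removing finite sets gives no new open sets. Now $X\times Y$ has a countable base $\{B_n:n\in\omega\}$ of nonempty sets, and it is M-separable: given any sequence of dense sets, choose from the $n$th one a point in $B_n$.
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:gap}]
Let $X$ be $N$ with base $\{O\setminus B:O\in\rho,\ B\in\mathcal U^\perp\}$, and let $Y$ be $N$ with base $\{O'\setminus B:O'\in\rho',\ B\in\mathcal W^\perp\}$. These are bases since $\mathcal U^\perp$ and $\mathcal W^\perp$ are ideals. The topologies refine $\rho$ and $\rho'$, so $X$ and $Y$ are Hausdorff.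

\emph{$X$ and $Y$ are Fr\'echet.} Let $x\in\overline A$ in $X$. We may assume $x\notin A$, since otherwise a constant sequence will do. Let $\langle O_n:n\in\omega\rangle$ be a decreasing $\rho$-base at $x$. If $A\cap O_n$ were in $\mathcal U^\perp$, then $O_n\setminus(A\cap O_n)$ would be a neighborhood of $x$ missing $A$. So there is $U_n\in\mathcal U$ with $A\cap O_n\cap U_n$ infinite. By (G1) there is $U\in\mathcal U$ with $U_n\subset^*U$ for all $n$. Then every $A\cap O_n\cap U$ is infinite, and we choose distinct points $a_n\in A\cap O_n\cap U$. If $O\setminus B$ is a basic neighborhood of $x$, then $a_n\in O$ for almost all $n$, and $a_n\notin B$ for almost all $n$ because $B\cap U$ is finite. Hence $a_n\to x$. The argument for $Y$ is the same with $\rho',\mathcal W$ in place of $\rho,\mathcal U$.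

\emph{Each $D_n$ is dense in $X\times Y$.} Let $O\setminus B$ and $O'\setminus B'$ be nonempty basic sets of $X$ and $Y$. Shrinking $O$ and $O'$ around a point of each basic set, we may assume $O\in\mathcal C$ and $O'\in\mathcal C'$. Let $T=O\cap O'\cap P_{\ge n}\in\mathcal T$. If $D_n$ missed $(O\setminus B)\times(O'\setminus B')$, then $T\subset B\cup B'$. Put $C=T\setminus B$, so that $C\subset B'$. For $U\in\mathcal U$ the set $(T\cap U)\setminus C\subset U\cap B$ is finite, and for $W\in\mathcal W$ the set $W\cap C\subset W\cap B'$ is finite. This contradicts (G3).

\emph{No selection is dense.} Let $H_n\subset D_n$ be finite and $K=\{p:(p,p)\in\bigcup_nH_n\}$. Only $H_0,\dots,H_m$ can contain a point $(p,p)$ with $p\in P_m$, so each $K\cap P_m$ is finite and $K\subset f^\downarrow$ for some $f$. Take $Z$ from (G2) and put $B=f^\downarrow\setminus Z$. Then $B\in\mathcal U^\perp$ and $Z\in\mathcal W^\perp$, so $(N\setminus B)\times(N\setminus Z)$ is open in $X\times Y$. It is nonempty since $B,Z\subset f^\downarrow\neq N$. It misses $\bigcup_nH_n$, because every $p\in K$ lies in $f^\downarrow=B\cup Z$.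
\end{proof}

\section{The gap under the Continuum Hypothesis}\label{sec:CH}

We first build the gap in the case in which all bookkeeping is countable. This case is needed for Theorem~\ref{thmC}, and it shows how (G2) and (G3) are reconciled.

\begin{lemma}\label{lem:ctblsep}
Let $\mathcal L,\mathcal M$ be countable families of subsets of $N$ with $L\perp M$ for all $L\in\mathcal L$, $M\in\mathcal M$. Then there is $Q\subset N$ with $L\subset^*Q$ for all $L\in\mathcal L$ and $Q\perp M$ for all $M\in\mathcal M$. If $\mathcal L=\emptyset$ we can take $Q=\emptyset$.
\end{lemma}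

\begin{proof}
If $\mathcal L=\emptyset$ take $Q=\emptyset$; if $\mathcal M=\emptyset$ take $Q=\bigcup\mathcal L$. Otherwise list, possibly with repetitions, $\mathcal L=\{L_r:r<\omega\}$ and $\mathcal M=\{M_r:r<\omega\}$, and put $Q=\bigcup_r\bigl(L_r\setminus(M_0\cup\dots\cup M_r)\bigr)$. Then $L_r\setminus Q\subset L_r\cap(M_0\cup\dots\cup M_r)$ is finite, and $Q\cap M_s\subset\bigcup_{r<s}(L_r\cap M_s)$ is finite.
\end{proof}

The two requirements (G2) and (G3) are met as follows. At stage $\alpha$ we have promised separators $Z_\gamma$ below $f_\gamma^\downarrow$ for $\gamma<\alpha$, and we must make sure that a given $C$ does not separate the families on a given tail box $T$. We choose an infinite $E\subset T$ with at most one point in each column and $E\perp f_\gamma^\downarrow$ for all $\gamma\le\alpha$. Enlarging one of the two families by a part of $E$ does not affect the separators $Z_\gamma$. But if we put $E\cap C$ on the $\mathcal W$-side or $E\setminus C$ on the $\mathcal U$-side, whichever is infinite, then $C$ no longer separates. Condition (4) below keeps room for choosing $E$.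

\begin{proposition}\label{prop:CH}
Under $\mathrm{CH}$ there are $\mathcal U,\mathcal W$ satisfying \textup{(G1)--(G3)}. Hence under $\mathrm{CH}$ there are two countable Fr\'echet spaces whose product is not M-separable.
\end{proposition}

\begin{proof}
Enumerate $\omega^\omega=\{f_\alpha:\alpha<\omega_1\}$, and enumerate the pairs $(T,C)$ with $T\in\mathcal T$, $C\subset T$ as $\{(T_\alpha,C_\alpha):\alpha<\omega_1\}$. We build $U_\alpha,W_\alpha,Z_\alpha\subset N$ for $\alpha<\omega_1$ with:
\begin{itemize}
\item[(1)] $U_\beta\subset^*U_\alpha$ and $W_\beta\subset^*W_\alpha$ for $\beta<\alpha$;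
\item[(2)] $U_\alpha\perp W_\beta$ for all $\alpha,\beta$;
\item[(3)] $Z_\gamma\subset f_\gamma^\downarrow$, $\ U_\alpha\cap f_\gamma^\downarrow\subset^*Z_\gamma$, $\ W_\alpha\perp Z_\gamma$ for all $\alpha,\gamma$;
\item[(4)] $E_k\setminus(U_\alpha\cup W_\alpha)$ is infinite for all $\alpha,k$;
\item[(5)] $T_\alpha\cap U_\alpha\not\subset^*C_\alpha$, or $W_\alpha\cap C_\alpha$ is infinite.
\end{itemize}
Then $\mathcal U=\{U_\alpha:\alpha<\omega_1\}$ and $\mathcal W=\{W_\alpha:\alpha<\omega_1\}$ are as required: (G1) follows from (1), since countable subsets of $\omega_1$ are bounded, (G2) follows from (3), and (G3) from (5).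

\emph{Stage $\alpha$: keeping room.} If $\alpha=0$ let $K=N$. If $\alpha>0$ write $\alpha=\{\beta_r:r<\omega\}$, possibly with repetitions. By (1) and (4) each set $E_k\setminus\bigcup_{r\le s}(U_{\beta_r}\cup W_{\beta_r})$ is infinite, since the finite union is almost contained in $U_\beta\cup W_\beta$ for $\beta=\max_{r\le s}\beta_r$. Let $s\mapsto k(s)$ take each value in $\omega$ infinitely often, choose distinct $x_s\in E_{k(s)}\setminus\bigcup_{r\le s}(U_{\beta_r}\cup W_{\beta_r})$, and put $K=\{x_s:s<\omega\}$. In both cases $K\cap E_k$ is infinite for all $k$, and $K\perp U_\beta$, $K\perp W_\beta$ for $\beta<\alpha$.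

\emph{Stage $\alpha$: upper bounds.} By Lemma~\ref{lem:ctblsep} choose $Q_U$ for
\[
\mathcal L=\{U_\beta:\beta<\alpha\},\qquad \mathcal M=\{W_\beta:\beta<\alpha\}\cup\{f_\gamma^\downarrow\setminus Z_\gamma:\gamma<\alpha\}\cup\{K\};
\]
the orthogonality needed is given by (2), (3) and the choice of $K$. Then choose $Q_W$ for
\[
\mathcal L=\{W_\beta:\beta<\alpha\},\qquad \mathcal M=\{Z_\gamma:\gamma<\alpha\}\cup\{K,Q_U\};
\]
here $W_\beta\perp Q_U$ by the choice of $Q_U$. For $\alpha=0$ we take both sets empty, as the lemma allows. Removing a finite set from $Q_W$ we may assume $Q_U\cap Q_W=\emptyset$. Each $E_k\setminus(Q_U\cup Q_W)$ contains all but finitely many points of $K\cap E_k$, so it is infinite.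

\emph{Stage $\alpha$: spoiling $C_\alpha$.} Let $T_\alpha=O\cap O'\cap P_{\ge n}$ and write $\alpha+1=\{\gamma_r:r<\omega\}$, possibly with repetitions. For each $m\ge n$ the set $O\cap O'\cap P_m$ is a cell, and each $f^\downarrow\cap P_m$ is finite. So we can pick
\[
x'_m\in(O\cap O'\cap P_m)\setminus\Bigl(Q_U\cup Q_W\cup\bigcup_{r\le m}f_{\gamma_r}^\downarrow\Bigr).
\]
Let $E=\{x'_m:m\ge n\}$. Then $E\subset T_\alpha$ is infinite, disjoint from $Q_U\cup Q_W$, has at most one point in each column, and $E\perp f_\gamma^\downarrow$ for all $\gamma\le\alpha$. If $E\cap C_\alpha$ is infinite, let $U_\alpha=Q_U$ and $W_\alpha=Q_W\cup(E\cap C_\alpha)$. Otherwise let $U_\alpha=Q_U\cup(E\setminus C_\alpha)$ and $W_\alpha=Q_W$. Finally let $Z_\alpha=U_\alpha\cap f_\alpha^\downarrow$.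

\emph{Verification.} (1) holds since $U_\beta\subset^*Q_U\subset U_\alpha$ and $W_\beta\subset^*Q_W\subset W_\alpha$. (5) holds because in the first case $W_\alpha\cap C_\alpha\supset E\cap C_\alpha$ is infinite, and in the second $T_\alpha\cap U_\alpha$ contains the infinite set $E\setminus C_\alpha$. (4) holds because each cell lies in one column, where $E$ has at most one point.

For (2), first $U_\alpha\cap W_\alpha=\emptyset$. Let $\beta<\alpha$. Then $Q_U\perp W_\beta$, and $E\perp W_\beta$ because $W_\beta\subset^*Q_W$ and $E\cap Q_W=\emptyset$; so $U_\alpha\perp W_\beta$. Also $W_\alpha\perp U_\beta$, because $U_\beta\subset^*Q_U$ while $Q_W$ and $E$ are disjoint from $Q_U$.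

For (3) let first $\gamma<\alpha$. Since $Q_U\perp f_\gamma^\downarrow\setminus Z_\gamma$ and $E\perp f_\gamma^\downarrow$, we get $U_\alpha\cap f_\gamma^\downarrow\subset^*Z_\gamma$. Since $Q_W\perp Z_\gamma$ and $E\perp f_\gamma^\downarrow\supset Z_\gamma$, we get $W_\alpha\perp Z_\gamma$. Now let $\gamma=\alpha$ and $\beta\le\alpha$. Then $U_\beta\cap f_\alpha^\downarrow\subset^*U_\alpha\cap f_\alpha^\downarrow=Z_\alpha$, and $W_\beta\cap Z_\alpha\subset W_\beta\cap U_\alpha$ is finite by (2).

The last sentence of the proposition follows by Proposition~\ref{prop:gap}.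
\end{proof}

\section{Separating a chain of length $\omega_2$}\label{sec:chain}

When $\mathfrak c>\omega_1$, the recursion of Section~\ref{sec:CH} breaks at stage $\omega_1$: the formula in Lemma~\ref{lem:ctblsep} needs both families countable. We now replace that lemma. One family will be a fixed chain of length $\omega_2$, and the other may be any family of fewer than $\mathfrak c$ sets orthogonal to it.

\begin{lemma}\label{lem:chain}
Assume $\mathrm{MA}(\sigma\text{-centered})$ and $\mathfrak c>\omega_2$. There is a $\subset^*$-increasing sequence $\langle U_i:i<\omega_2\rangle$ of subsets of $N$ such that $(U_{i+1}\setminus U_i)\cap E_k$ is infinite for all $i<\omega_2$ and $k<\omega$.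
\end{lemma}

\begin{proof}
Partition $N$ into finite sets $F_l$, $l<\omega$, with $F_l\cap E_k\neq\emptyset$ whenever $k\le l$: recursively, let $F_l$ consist of one unused point from each of the infinite sets $E_0,\dots,E_l$, together with $e_l$ if it has not been used before. Next choose $\subset^*$-increasing co-infinite sets $A_i\subset\omega$, $i<\omega_2$, with $A_{i+1}\setminus A_i$ infinite and $A_i\subset A_{i+1}$. Start with $A_0=\emptyset$, and get $A_{i+1}$ from $A_i$ by splitting $\omega\setminus A_i$ into two infinite pieces and adding one of them. If $i$ is a limit, the $\subset^*$-decreasing sets $\omega\setminus A_j$, $j<i$, have infinite finite intersections, and by $(\mathfrak p)$ there is an infinite $a$ with $a\subset^*\omega\setminus A_j$ for all $j<i$; here $|i|\le\omega_1<\mathfrak c$. Let $A_i=\omega\setminus a$. Put $U_i=\bigcup_{l\in A_i}F_l$. Since the $F_l$ are finite, $\langle U_i:i<\omega_2\rangle$ is $\subset^*$-increasing. The set $U_{i+1}\setminus U_i=\bigcup_{l\in A_{i+1}\setminus A_i}F_l$ meets $E_k$ in at least one point of $F_l$ for each $l\ge k$ in $A_{i+1}\setminus A_i$, so in an infinite set.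
\end{proof}

The natural poset for separating the $U_i$ from a family $\mathcal H$ approximates the separating set $Z$ by finite pieces and promises, for finitely many $i$ and finitely many $W\in\mathcal H$, that from now on $Z$ includes $U_i$ and avoids $W$. Two conditions with the same finite piece may be incompatible, because a $U_i$ promised by one may meet a $W$ promised by the other at points not yet decided. The next proof avoids this by first adding to all of $\omega_1$ given conditions one common index $i^*$ above all indices that they mention. Beyond a finite set, each condition then promises to include the same set $U_{i^*}$, which is disjoint there from all the sets $W$ promised by that condition.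

\begin{lemma}\label{lem:sep}
Assume $\mathrm{MA}(\mathrm{prec}\ \aleph_1)$ and $\mathfrak c>\omega_2$. Let $\langle U_i:i<\omega_2\rangle$ be a $\subset^*$-increasing sequence of subsets of $N$, and let $\mathcal H$ be a family of fewer than $\mathfrak c$ subsets of $N$ with $W\perp U_i$ for all $W\in\mathcal H$, $i<\omega_2$. Then there is $Z\subset N$ with $U_i\subset^*Z$ for all $i<\omega_2$ and $Z\perp W$ for all $W\in\mathcal H$.
\end{lemma}

\begin{proof}
For finite $I\subset\omega_2$ and $J\subset\mathcal H$ put $U_I=\bigcup_{i\in I}U_i$ and $W_J=\bigcup J$. Conditions are tuples $p=(k,s,I,J)$ with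
\[
k\in\omega,\quad s\subset N_k,\quad I\in[\omega_2]^{<\omega},\quad J\in[\mathcal H]^{<\omega},\quad U_I\cap W_J\subset N_k .
\]
Let $q\le p$ iff $k_q\ge k_p$, $s_q\cap N_{k_p}=s_p$, $I_q\supset I_p$, $J_q\supset J_p$, and every $e\in N_{k_q}\setminus N_{k_p}$ satisfies
\[
e\in U_{I_p}\Rightarrow e\in s_q,\qquad e\in W_{J_p}\Rightarrow e\notin s_q .
\]
This is transitive: if $r\le q\le p$ and $e\in N_{k_r}\setminus N_{k_p}$, then for $e\in N_{k_q}$ the requirement follows from $q\le p$ and $s_r\cap N_{k_q}=s_q$, and for $e\notin N_{k_q}$ it follows from $r\le q$ and $I_p\subset I_q$, $J_p\subset J_q$.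

\emph{Extending conditions.} Let $p=(k,s,I,J)$ be a condition, let $I'\supset I$, $J'\supset J$ be finite, and let $k'\ge k$ satisfy $U_{I'}\cap W_{J'}\subset N_{k'}$. Arbitrarily large such $k'$ exist, because $U_{I'}\cap W_{J'}$ is finite. Then
\[
q=\bigl(k',\ s\cup\bigl((U_I\cap N_{k'})\setminus N_k\bigr),\ I',\ J'\bigr)
\]
is a condition, and $q\le p$: a point $e\in N_{k'}\setminus N_k$ is in $s_q$ iff $e\in U_I$, and if $e\in W_J$ then $e\notin U_I$ because $U_I\cap W_J\subset N_k$. Hence the sets $\{p:i\in I_p\}$, $\{p:W\in J_p\}$ and $\{p:k_p>m\}$ are dense for $i<\omega_2$, $W\in\mathcal H$, $m<\omega$. There are at most $\omega_2+|\mathcal H|<\mathfrak c$ of them; here $\omega_2<\mathfrak c$ is used.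

\emph{Precaliber $\aleph_1$.} Let $p_\xi=(k_\xi,s_\xi,I_\xi,J_\xi)$, $\xi<\omega_1$, be distinct conditions. Since the chain has length $\omega_2$, there is $i^*<\omega_2$ above all elements of $\bigcup_\xi I_\xi$. By the extension step choose
\[
q_\xi=(k'_\xi,s'_\xi,I_\xi\cup\{i^*\},J_\xi)\le p_\xi\qquad\text{with}\qquad U_{I_\xi}\setminus N_{k'_\xi}\subset U_{i^*},
\]
which is possible because $U_{I_\xi}\subset^*U_{i^*}$. There are only countably many pairs $(k'_\xi,s'_\xi)$, so there are an uncountable $\Gamma\subset\omega_1$ and $(k,s)$ with $(k'_\xi,s'_\xi)=(k,s)$ for all $\xi\in\Gamma$. For finite nonempty $G\subset\Gamma$ let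
\[
r=\Bigl(k,\ s,\ \{i^*\}\cup\bigcup_{\xi\in G}I_\xi,\ \bigcup_{\xi\in G}J_\xi\Bigr).
\]
Outside $N_k$ we have $U_{I_r}=U_{i^*}$, and $U_{i^*}$ is disjoint from each $W_{J_\xi}$ there, because $q_\xi$ is a condition with $i^*\in I_{q_\xi}$. So $r$ is a condition. As $k_r=k$ and $s_r=s$, it is below $q_\xi\le p_\xi$ for every $\xi\in G$. Thus $\{p_\xi:\xi\in\Gamma\}$ is centered.

\emph{The separating set.} Let $\mathcal G$ be a filter meeting the dense sets above, and let $Z=\bigcup_{p\in\mathcal G}s_p$. Let $p\in\mathcal G$. If $i\in I_p$ and $e\in U_i\setminus N_{k_p}$, take $q\in\mathcal G$ with $e\in N_{k_q}$ and $r\in\mathcal G$ below $p$ and $q$; then $e\in N_{k_r}\setminus N_{k_p}$, so $e\in s_r\subset Z$. Hence $U_i\setminus N_{k_p}\subset Z$. If $W\in J_p$ and $e\in Z\setminus N_{k_p}$, say $e\in s_q$ with $q\in\mathcal G$, take $r\in\mathcal G$ below $p$ and $q$; then $e\in s_r$, and $e\in N_{k_r}\setminus N_{k_p}$, so $e\notin W$. Hence $Z\cap W\subset N_{k_p}$. Every $i<\omega_2$ is in some $I_p$ and every $W\in\mathcal H$ in some $J_p$ with $p\in\mathcal G$, so $Z$ is as required.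
\end{proof}

\begin{remark}
The proof of Lemma~\ref{lem:sep} is the only place where $\mathrm{MA}$ is applied to posets that are not shown to be $\sigma$-centered. The two roles of $\omega_2$ are opposed: the chain must be long enough that $\omega_1$ indices are bounded in it, and short enough that its $\omega_2$ members contribute fewer than $\mathfrak c$ dense sets. Both demands can be met because $\mathfrak c>\omega_2$.
\end{remark}

\section{Proofs of Theorems \ref{thmA} and \ref{thmC}}\label{sec:AC}

In comparison with Section~\ref{sec:CH}, the family $\mathcal U$ is now the chain of Lemma~\ref{lem:chain}, fixed in advance, and only $\mathcal W$ and the separators $Z_\gamma$ are built by recursion. Lemma~\ref{lem:sep} gives the separators. Directedness of $\mathcal W$ is obtained by bookkeeping and $(\mathfrak b)$. For (G3) we can no longer add to $\mathcal U$, but we do not need to: if $C$ almost contains $T\cap U_i$ for all $i$, then $C$ contains almost all of $T\cap(U_{i+1}\setminus U_i)$ for every $i$, and this leaves room for an infinite subset of $C$ orthogonal to the whole chain.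

\begin{proof}[Proof of Theorem~\ref{thmA}]
Fix $\langle U_i:i<\omega_2\rangle$ from Lemma~\ref{lem:chain}. Enumerate $\omega^\omega=\{f_\alpha:\alpha<\mathfrak c\}$ and $\{(T,C):T\in\mathcal T,\ C\subset T\}=\{(T_\alpha,C_\alpha):\alpha<\mathfrak c\}$. Since $\mathfrak c^\omega=\mathfrak c$, we can list ${}^\omega\mathfrak c$ as $\{\epsilon_\alpha:\alpha<\mathfrak c\}$ with each element occurring cofinally often. By recursion on $\alpha<\mathfrak c$ we construct $Z_\alpha,W_\alpha\subset N$ such that for all $\alpha,\gamma<\mathfrak c$ and $i<\omega_2$:
\begin{itemize}
\item[(1)] $Z_\gamma\subset f_\gamma^\downarrow$ and $U_i\cap f_\gamma^\downarrow\subset^*Z_\gamma$;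
\item[(2)] $W_\alpha\perp U_i$ and $W_\alpha\perp Z_\gamma$.
\end{itemize}

\emph{Stage $\alpha$: the set $Z_\alpha$.} Apply Lemma~\ref{lem:sep} to $\mathcal H=\{W_\beta:\beta<\alpha\}$ and intersect the resulting set with $f_\alpha^\downarrow$. Then (1) holds for $\gamma=\alpha$, and $Z_\alpha\perp W_\beta$ for $\beta<\alpha$.

We now define $W_\alpha=W^0\cup W^1$, where $W^0$ and $W^1$ will be orthogonal to all $U_i$, $i<\omega_2$, and to all $Z_\gamma$, $\gamma\le\alpha$.

\emph{Stage $\alpha$: the set $W^0$ \textup(for \textup{(G1))}.} If $\operatorname{ran}\epsilon_\alpha\not\subset\alpha$, let $W^0=\emptyset$. Otherwise let $V_n=W_{\epsilon_\alpha(n)}$ and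
\[
\mathcal S=\{U_i:i<\omega_2\}\cup\{Z_\gamma:\gamma\le\alpha\}.
\]
Then $|\mathcal S|<\mathfrak c$ because $\omega_2<\mathfrak c$, and $V_n\perp S$ for all $S\in\mathcal S$. Let $g_S(n)=\min\{k:V_n\cap S\subset N_k\}$, and by $(\mathfrak b)$ let $g\in\omega^\omega$ satisfy $g_S\le^*g$ for all $S\in\mathcal S$. Put $W^0=\bigcup_n(V_n\setminus N_{g(n)})$. Then $V_n\subset^*W^0$ for all $n$. Also $W^0\perp S$ for $S\in\mathcal S$: only the finitely many $n$ with $g(n)<g_S(n)$ contribute to $W^0\cap S$, and each contributes a finite set.

\emph{Stage $\alpha$: the set $W^1$ \textup(for \textup{(G3))}.} If $T_\alpha\cap U_i\not\subset^*C_\alpha$ for some $i$, let $W^1=\emptyset$. Otherwise consider the sets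
\[
C_\alpha\setminus(U_i\cup f_\gamma^\downarrow),\qquad i<\omega_2,\ \gamma\le\alpha .
\]
There are fewer than $\mathfrak c$ of them, and we claim that their finite intersections are infinite. Given finitely many, let $i$ be the largest index involved and $g$ the pointwise maximum of the functions involved. Modulo a finite set, the intersection contains $C_\alpha\setminus(U_i\cup g^\downarrow)$. Since $T_\alpha\cap U_{i+1}\subset^*C_\alpha$, modulo a finite set this contains $\bigl(T_\alpha\cap(U_{i+1}\setminus U_i)\bigr)\setminus g^\downarrow$. Let $T_\alpha=O\cap O'\cap P_{\ge n}$. Then the last set contains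
\[
\bigl(O\cap O'\cap P_n\cap(U_{i+1}\setminus U_i)\bigr)\setminus g^\downarrow ,
\]
which is infinite, because $O\cap O'\cap P_n$ is a cell, Lemma~\ref{lem:chain} applies to it, and $g^\downarrow\cap P_n$ is finite. By $(\mathfrak p)$ there is an infinite $W^1\subset C_\alpha$ almost contained in all these sets. Then $W^1\perp U_i$ for all $i$, and $W^1\perp f_\gamma^\downarrow\supset Z_\gamma$ for $\gamma\le\alpha$.

So (1) and (2) are maintained: for $\gamma\le\alpha$ the orthogonality $W_\alpha\perp Z_\gamma$ is arranged when $W_\alpha$ is chosen, and for $\gamma>\alpha$ when $Z_\gamma$ is chosen. Put $\mathcal U=\{U_i:i<\omega_2\}$ and $\mathcal W=\{W_\alpha:\alpha<\mathfrak c\}$. We verify the hypotheses of Proposition~\ref{prop:gap}.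
\begin{itemize}
\item (G1): $\mathcal U$ is a $\subset^*$-chain indexed by $\omega_2$, so it is $\sigma$-directed. For $\mathcal W$, let $\epsilon\in{}^\omega\mathfrak c$. Since $\operatorname{cf}(\mathfrak c)>\omega$, there is $\alpha$ with $\epsilon_\alpha=\epsilon$ and $\operatorname{ran}\epsilon\subset\alpha$. Then $W_{\epsilon(n)}\subset^*W_\alpha$ for all $n$.
\item (G2) is given by (1) and (2).
\item (G3): let $(T,C)=(T_\alpha,C_\alpha)$. If $T\cap U_i\subset^*C$ for all $i$, then $W_\alpha\cap C\supset W^1$ is infinite.\qedhere
\end{itemize}
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thmC}]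
Assume $\mathrm{MA}$ and \eqref{star}. Since $\mathrm{MA}$ implies $\mathrm{MA}(\mathrm{prec}\ \aleph_1)$, Theorem~\ref{thmA} gives $\mathfrak c\le\omega_2$. By Proposition~\ref{prop:CH}, $\mathfrak c\neq\omega_1$. So $\mathfrak c=\omega_2$.
\end{proof}

\section{Zero-dimensional spaces}\label{sec:zero}

We now prove Theorem~\ref{thmB}. In the spaces of Proposition~\ref{prop:gap} the basic sets $O\setminus B$ are open, but nothing makes them contain clopen neighborhoods of their points. So we build the two topologies from Boolean algebras of sets, adding clopen sets one at a time. For every $A\subset N$ and $z\notin A$ we must either promise a sequence in $A$ converging to $z$, or add a clopen set that separates $z$ from $A$, at least in a neighborhood of $z$. A new clopen set must respect the sequences promised so far, and it must not destroy the density of the diagonal sets.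

Throughout this section assume $\mathrm{MA}(\mathrm{prec}\ \aleph_1)$ and $\mathfrak c>\omega_2$. Fix $\langle U_i:i<\omega_2\rangle$ from Lemma~\ref{lem:chain}, and call $L_i=U_{i+1}\setminus U_i$ the $i$th \emph{layer}. We say that an infinite set $a\subset N$ \emph{converges} to $x$ in a topology, $a\to x$, if $a\subset^*O$ for every neighborhood $O$ of $x$; this is preserved by passing to infinite subsets of $a$. A point $x$ is an \emph{accumulation point} of $R$ if every neighborhood of $x$ contains infinitely many points of $R$.

\subsection{Adding one clopen set}

\begin{lemma}\label{lem:clopen}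
Let $\rho_0$ be a Hausdorff topology on $N$ with a countable base $\mathcal C_0$ of clopen sets. Let $S$ be a set of fewer than $\mathfrak c$ pairs $(a,x)$ with $a\subset N$ infinite, $x\in N\setminus a$ and $a\to x$ in $\rho_0$. Let $A\subset N$ and $z\in N\setminus A$, and suppose
\begin{itemize}
\item[(H)] if $(a,x)\in S$ and $a\cap A$ is infinite, then $x\in A$.
\end{itemize}
Let $\mathcal R$ be a family of fewer than $\mathfrak c$ subsets of $N$. Then there is $V\subset N$ such that
\begin{itemize}
\item[(a)] $A\subset V$ and $z\notin V$;
\item[(b)] for $(a,x)\in S$: if $x\in V$ then $a\subset^*V$, and if $x\notin V$ then $a\perp V$;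
\item[(c)] if $R\in\mathcal R$ and $x\in V$ is a $\rho_0$-accumulation point of $R$, then $R\cap V$ is infinite;
\item[(d)] if $R\in\mathcal R$ and $x\notin V$ is a $\rho_0$-accumulation point of $R\setminus A$, then $R\setminus V$ is infinite.
\end{itemize}
\end{lemma}

By (b), the sequences in $S$ still converge when $V$ is made clopen. Conditions (c) and (d) will protect density. Hypothesis (H) keeps (a) and (b) from conflicting: by (a), a sequence that meets $A$ infinitely often meets $V$ infinitely often, so by (b) its limit has to be in $V$, and (H) puts the limit into $A$ from the start.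

\begin{proof}
We decide finitely many points at a time. A condition also contains finitely many pairs $(a,x)\in S$, with the promise that all undecided points of $a$ will be decided like $x$. Such promises for different $x$ are kept apart by pairwise disjoint neighborhoods $g(x)$. Formally, conditions are tuples $p=(F,h,g,\Sigma)$ where
\begin{itemize}
\item $z\in F\in[N]^{<\omega}$, $h:F\to2$, $h(z)=0$, and $h=1$ on $F\cap A$;
\item $\Sigma\in[S]^{<\omega}$, and $\lim\Sigma:=\{x:(a,x)\in\Sigma\text{ for some }a\}\subset F$;
\item $g:\lim\Sigma\to\mathcal C_0$ with $x\in g(x)$, and the sets $g(x)$ are pairwise disjoint;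
\item for $(a,x)\in\Sigma$: $a\setminus F\subset g(x)$, and if $h(x)=0$ then $a\cap A\subset F$.
\end{itemize}
Let $q\le p$ iff $h_q\supset h_p$, $\Sigma_q\supset\Sigma_p$, and $h_q(y)=h_p(x)$ whenever $(a,x)\in\Sigma_p$ and $y\in a\cap(F_q\setminus F_p)$. This is transitive: if $r\le q\le p$, $(a,x)\in\Sigma_p$ and $y\in a\cap(F_r\setminus F_p)$, then either $y\in F_q$ and $h_r(y)=h_q(y)=h_p(x)$, or $y\notin F_q$ and $h_r(y)=h_q(x)=h_p(x)$ because $(a,x)\in\Sigma_q$. The poset is nonempty, since $(\{z\},\{(z,0)\},\emptyset,\emptyset)$ is a condition. Finitely many conditions with the same $(F,h,g)$ have the common lower bound obtained by taking the union of the sets $\Sigma$; here $\lim\Sigma=\operatorname{dom}g$ is the same for all of them. There are countably many triples $(F,h,g)$, so the poset is $\sigma$-centered.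

\emph{Move 1: adding a point $y\notin F$.} If $y\in a$ for some $(a,x)\in\Sigma$, then $y\in g(x)$, so $x$ is determined by $y$; give $y$ the value $h(x)$. If this value is $0$, then $y\notin A$, because $a\cap A\subset F$. If there is no such $a$, give $y$ the value $1$ or, if $y\notin A$, either value. Keeping $g$ and $\Sigma$, we get a condition extending the given one.

\emph{Move 2: adding a pair $(a',x')\in S$.} By Move~1 we may assume $x'\in F$. Choose pairwise disjoint sets $g'(x)\in\mathcal C_0$ with $x\in g'(x)$ for $x\in\lim\Sigma\cup\{x'\}$. The sets $a\setminus g'(x)$ for $(a,x)\in\Sigma\cup\{(a',x')\}$ are finite. If $h(x')=0$, then $x'\notin A$, so $a'\cap A$ is finite by (H). Add the points of these finitely many finite sets (including $a'\cap A$ if $h(x')=0$) by Move~1. Then replace $g$ by $g'$ and $\Sigma$ by $\Sigma\cup\{(a',x')\}$. The result is a condition extending the given one.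

Hence $\{p:y\in F_p\}$, $y\in N$, and $\{p:(a,x)\in\Sigma_p\}$, $(a,x)\in S$, are dense. For $x\in N$, $R\in\mathcal R$ and $m\in\omega$ let $E_{x,R,m}$ be the set of all $p$ with $x\in F_p$ such that, for $\varepsilon=h_p(x)$,
\begin{itemize}
\item either $x$ is not a $\rho_0$-accumulation point of $R$ (if $\varepsilon=1$), respectively of $R\setminus A$ (if $\varepsilon=0$);
\item or at least $m$ points $y\in F_p\cap R$ have $h_p(y)=\varepsilon$.
\end{itemize}

\emph{The sets $E_{x,R,m}$ are dense.} Given $p$, we may assume $x\in F_p$ by Move~1. Let $\varepsilon=h_p(x)$, and suppose that $x$ is an accumulation point of $R$ (if $\varepsilon=1$), respectively of $R\setminus A$ (if $\varepsilon=0$). Let $(a,x')\in\Sigma_p$ with $x'\ne x$. The set $(a\setminus\{x\})\cup\{x'\}$ is $\rho_0$-closed: a point outside it has a neighborhood disjoint from some neighborhood of $x'$, hence containing only finitely many points of $a\setminus\{x\}$, and these can be removed. So there is $g_0\in\mathcal C_0$ with $x\in g_0$ and $g_0\cap a\subset\{x\}$ for all these finitely many $a$. Choose $y\in(R\cap g_0)\setminus F_p$, with moreover $y\notin A$ if $\varepsilon=0$.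 If $y\in a$ with $(a,x')\in\Sigma_p$, then $x'=x$, since otherwise $y\in g_0\cap a\subset\{x\}\subset F_p$. So Move~1 allows, or forces, the value $\varepsilon=h_p(x)$ for $y$. Doing this $m$ times gives an extension of $p$ in $E_{x,R,m}$.

Let $\mathcal G$ be a filter meeting all these fewer than $\mathfrak c$ dense sets, and let $V=\{y:h_p(y)=1\text{ for some }p\in\mathcal G\}$. The functions $h_p$, $p\in\mathcal G$, are compatible and together decide every point. So (a) holds by the first clause in the definition of conditions, and (c), (d) follow since $\mathcal G$ meets all $E_{x,R,m}$. For (b), let $(a,x)\in S$ and let $p\in\mathcal G$ with $(a,x)\in\Sigma_p$. If $y\in a\setminus F_p$, there is $r\le p$ in $\mathcal G$ with $y\in F_r$, and $h_r(y)=h_p(x)$. So all points of $a\setminus F_p$ are decided like $x$.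
\end{proof}

\subsection{Approximations}

The role of the chain is now this. Promised sequences in $X$ lie in some $U_i$, and promised sequences in $Y$ are orthogonal to all $U_i$. So a set that separates the chain from the sequences promised in $Y$ can be used to defeat selections, as in Proposition~\ref{prop:gap}. Density of the diagonal sets is protected by the layers: a basic set of $X$ and a basic set of $Y$ meet in every column within each layer, except for an initial segment of the layers that depends only on the basic set of $Y$.

\begin{definition}
An \emph{approximation} consists of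
\begin{itemize}
\item Boolean algebras $\mathcal B\supset\mathcal C$ and $\mathcal B'\supset\mathcal C'$ of subsets of $N$, which are bases of topologies $\tau\supset\rho$ and $\tau'\supset\rho'$;
\item sets $S,S'$ of pairs $(a,x)$ with $a\subset N$ infinite and $x\in N\setminus a$;
\item a function $\iota:\mathcal B'\setminus\{\emptyset\}\to\omega_2$;
\end{itemize}
all of size less than $\mathfrak c$, such that
\begin{itemize}
\item[(i)] $(a,x)\in S$ implies $a\to x$ in $\tau$ and $a\subset U_i$ for some $i$;
\item[(ii)] $(b,y)\in S'$ implies $b\to y$ in $\tau'$ and $b\perp U_i$ for all $i$;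
\item[(iii)] for nonempty $O\in\mathcal B$, $O'\in\mathcal B'$, all $n$, and all $i$ with $\iota(O')\le i<\omega_2$, the set $O\cap O'\cap P_n\cap L_i$ is infinite.
\end{itemize}
An approximation \emph{extends} another if each of its five components $\mathcal B,\mathcal B',S,S',\iota$ contains the corresponding component of the other.
\end{definition}

Since $\mathcal B,\mathcal B'$ are algebras, all their members are clopen in $\tau,\tau'$, respectively. Since $\tau\supset\rho$ and $\tau'\supset\rho'$, both topologies are Hausdorff. By Lemma~\ref{lem:chain}, $\mathcal B=\mathcal C$, $\mathcal B'=\mathcal C'$, $S=S'=\emptyset$, $\iota\equiv0$ is an approximation. Conditions (i)--(iii) pass to unions of increasing sequences of approximations, because each of them concerns finitely many elements of the components at a time. So such a union is an approximation if its components have size less than $\mathfrak c$.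

For a nonempty element of the algebra generated by $\mathcal B\cup\{V\}$, which has the form $(O_1\cap V)\cup(O_2\setminus V)$ with $O_1,O_2\in\mathcal B$, we shall use that it contains a nonempty set $O\cap V$ or $O\setminus V$ with $O\in\mathcal B$; the same applies to $\mathcal B'$.

\begin{lemma}[Removing a set in $X$]\label{lem:Xrem}
Given an approximation, let $A\subset N$ and $z\in N\setminus A$ be such that $z\notin Y_i:=\mathrm{cl}_\tau(A\cap U_i)$ for all $i<\omega_2$. Then there is a set $V$ with $A\subset V$, $z\notin V$ such that replacing $\mathcal B$ by the algebra generated by $\mathcal B\cup\{V\}$, and keeping $\mathcal B',S,S',\iota$, gives an approximation.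
\end{lemma}

\begin{proof}
We cannot apply Lemma~\ref{lem:clopen} to $A$ itself, since a promised sequence may have infinitely many points in $A$ and its limit outside. We first enlarge $A$. If $i<i'$, then $(A\cap U_i)\setminus U_{i'}$ is a finite subset of $A$, so $Y_i\subset Y_{i'}\cup A$. Hence the sets $A\cup Y_i$ increase with $i$. As $N$ is countable, there is $i^*<\omega_2$ such that
\[
A_*:=A\cup\bigcup_{i<\omega_2}Y_i=A\cup Y_i\qquad\text{for every }i\ge i^*.
\]
Also $z\notin A_*$.

\emph{$A_*$ satisfies} (H) \emph{for $S$.} Let $(a,x)\in S$ with $a\cap A_*$ infinite, say $a\subset U_k$, and let $i\ge\max(k,i^*)$, so that $A_*=A\cup Y_i$. If $a\cap A$ is infinite, then so is $a\cap A\cap U_i$, as $a\subset U_k\subset^*U_i$; this set converges to $x$ in $\tau$, so $x\in Y_i$. If $a\cap Y_i$ is infinite, then $x\in Y_i$ because $Y_i$ is $\tau$-closed. In both cases $x\in A_*$.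

Apply Lemma~\ref{lem:clopen} with $\rho_0=\rho$, $\mathcal C_0=\mathcal C$, $S$, with $A_*$ in place of $A$, with $z$, and with $\mathcal R$ the family of all
\[
R=O\cap O'\cap P_n\cap L_i,\qquad \emptyset\ne O\in\mathcal B,\ \emptyset\neq O'\in\mathcal B',\ n\in\omega,\ \iota(O')\le i<\omega_2 .
\]
There are fewer than $\mathfrak c$ such sets since $\omega_2<\mathfrak c$. We get $V$ with $A\subset A_*\subset V$ and $z\notin V$. Condition (i) is preserved by (b) of Lemma~\ref{lem:clopen}, and (ii) is not affected. For (iii) it suffices to show, for $R$ as above, that $R\cap V$ is infinite if $O\cap V\neq\emptyset$, and that $R\setminus V$ is infinite if $O\setminus V\ne\emptyset$.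

Let $x\in O\cap V$. If $x\in g\in\mathcal C$, then $R\cap g$ is infinite by (iii) for $O\cap g\in\mathcal B$. So $x$ is a $\rho$-accumulation point of $R$, and $R\cap V$ is infinite by (c).

Let $x\in O\setminus V$, so $x\notin A_*$. Let $x\in g\in\mathcal C$ and $k\ge\max(i+1,i^*)$. Since $x\notin Y_k$ and $Y_k$ is $\tau$-closed, there is $O_2\in\mathcal B$ with $x\in O_2\subset(O\cap g)\setminus Y_k$. By (iii), $O_2\cap O'\cap P_n\cap L_i$ is infinite. Its points lie outside $Y_k$, and only finitely many of them are in $A$, since $L_i\subset U_{i+1}$ and $A\cap U_{i+1}\subset^*A\cap U_k\subset Y_k$. As $A_*=A\cup Y_k$, the set $(R\setminus A_*)\cap g$ is infinite. So $x$ is a $\rho$-accumulation point of $R\setminus A_*$, and $R\setminus V$ is infinite by (d).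
\end{proof}

At the end of this proof it matters that the threshold in (iii) depends on $O'$ only: we used the layer $L_i$ for the set $O_2$, which was chosen after $i$. On the $Y$-side the threshold has to move, because the set removed may contain whole layers.

\begin{lemma}[Removing a set in $Y$]\label{lem:Yrem}
Given an approximation, let $A\subset N$ and $z\in N\setminus A$ be such that $A\perp b$ for all $(b,y)\in S'$, and such that for some $k<\omega_2$ the set $A\cap P_n\cap L_i$ is finite for all $n$ and all $i$ with $k\le i<\omega_2$. Then there is a set $V'$ with $A\subset V'$, $z\notin V'$ such that replacing $\mathcal B'$ by the algebra generated by $\mathcal B'\cup\{V'\}$, keeping $\mathcal B,S,S'$ and suitably extending $\iota$, gives an approximation.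
\end{lemma}

\begin{proof}
Hypothesis (H) holds vacuously for $S'$ and $A$. For nonempty $O'\in\mathcal B'$ let
\[
j(O')=\max\bigl(k,\ \sup\{\iota(O'\cap g):g\in\mathcal C',\ O'\cap g\ne\emptyset\}\bigr).
\]
This is less than $\omega_2$ because $\mathcal C'$ is countable. Apply Lemma~\ref{lem:clopen} with $\rho_0=\rho'$, $\mathcal C_0=\mathcal C'$, $S'$ in place of $S$, with $A$, $z$, and with $\mathcal R$ the family of all
\[
R=O\cap O'\cap P_n\cap L_i,\qquad \emptyset\ne O\in\mathcal B,\ \emptyset\neq O'\in\mathcal B',\ n\in\omega,\ j(O')\le i<\omega_2 .
\]
We get $V'$ with $A\subset V'$, $z\notin V'$, and (ii) is preserved by (b), while (i) is not affected.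

Let $R$ be as above, $x\in O'$ and $x\in g\in\mathcal C'$. Then $R\cap g$ is infinite by (iii) for $O'\cap g$, since $i\ge j(O')\ge\iota(O'\cap g)$. Moreover $R\cap A$ is finite because $i\ge k$. So $x$ is a $\rho'$-accumulation point of $R$ and of $R\setminus A$. By (c) and (d), $R\cap V'$ is infinite if $O'\cap V'\neq\emptyset$, and $R\setminus V'$ is infinite if $O'\setminus V'\neq\emptyset$. Each nonempty $Q$ in the new algebra but not in $\mathcal B'$ contains a nonempty set $O'\cap V'$ or $O'\setminus V'$ with $O'\in\mathcal B'$; put $\iota(Q)=j(O')$ for one such choice. Then (iii) holds.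
\end{proof}

\subsection{Proof of Theorem~\ref{thmB}}

Fix distinct $x_0,y_0\in N$. We construct an increasing sequence of approximations of length $\mathfrak c$, starting with the one given after the definition, the $\alpha$th with components of size at most $|\alpha|+\omega$, taking unions at limits. There are three kinds of tasks: $(X,A,z)$ and $(Y,A,z)$ for $A\subset N$ and $z\in N\setminus A$, and $f$ for $f\in\omega^\omega$. Enumerate all tasks in type $\mathfrak c$. At stage $\alpha$ extend the current approximation by performing the $\alpha$th task as follows. Each task adds at most one pair or at most two generators of algebras, so the bound on the size is kept.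

\emph{Task $(X,A,z)$.} Suppose first that $z\in\mathrm{cl}_\tau(A\cap U_i)$ for some $i$. The sets $O\cap A\cap U_i$ with $z\in O\in\mathcal B$ are infinite, since $z\notin A$ and $\tau$ is Hausdorff. They are closed under finite intersections, and there are fewer than $\mathfrak c$ of them. By $(\mathfrak p)$ there is an infinite $a\subset A\cap U_i$ with $a\to z$ in $\tau$; put $(a,z)$ into $S$. Otherwise, Lemma~\ref{lem:Xrem} applies to $A$ and $z$; use it to extend the approximation.

\emph{Task $(Y,A,z)$.} Suppose first that all sets $(A\cap O')\setminus U_i$ with $z\in O'\in\mathcal B'$ and $i<\omega_2$ are infinite. Then so are their finite intersections, since $\mathcal B'$ is closed under finite intersections and the $U_i$ form a $\subset^*$-chain. By $(\mathfrak p)$ there is an infinite $b\subset A$ almost contained in all of them. Then $b\to z$ in $\tau'$ and $b\perp U_i$ for all $i$; put $(b,z)$ into $S'$. Otherwise $A\cap O'\subset^*U_k$ for some $k<\omega_2$ and some $O'\in\mathcal B'$ with $z\in O'$. Then Lemma~\ref{lem:Yrem} applies to $A\cap O'$ and $z$: for $(b,y)\in S'$ we have $b\perp U_k$ and so $b\perp A\cap O'$, and for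 $i\ge k$ the set $A\cap O'\cap L_i$ is finite, because $A\cap O'\subset^*U_k\subset^*U_i$ and $L_i\cap U_i=\emptyset$. Use the lemma to extend the approximation. The set $V'$ obtained contains $A\cap O'$ but not $z$, so $O'\setminus V'$ is a neighborhood of $z$ missing $A$.

\emph{Task $f$.} Apply Lemma~\ref{lem:sep} to $\mathcal H=\{b:(b,y)\in S'\text{ for some }y\}$, which is allowed by (ii), to get $Z_0$ with $U_i\subset^*Z_0$ for all $i$ and $Z_0\perp b$ for all $(b,y)\in S'$. First use Lemma~\ref{lem:Yrem} to remove $(Z_0\cap f^\downarrow)\setminus\{y_0\}$ at $y_0$, with $k=0$; the finiteness condition holds because $f^\downarrow\cap P_n$ is finite for all $n$. Call the resulting set $V'_f$. Then use Lemma~\ref{lem:Xrem} to remove $f^\downarrow\setminus(Z_0\cup\{x_0\})$ at $x_0$. This set meets every $U_i$ in a finite set, which is closed and does not contain $x_0$, so the lemma applies. Call the resulting set $V_f$.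

\emph{The spaces.} Let $X$ and $Y$ be $N$ with the bases $\bigcup_\alpha\mathcal B_\alpha$ and $\bigcup_\alpha\mathcal B'_\alpha$, where $\mathcal B_\alpha,\mathcal B'_\alpha$ are the algebras of the $\alpha$th approximation. These bases are Boolean algebras, and they generate topologies refining $\rho$ and $\rho'$. So $X$ and $Y$ are zero-dimensional and Hausdorff.

\emph{$X$ and $Y$ are Fr\'echet.} Let $z\notin A$. The task $(X,A,z)$ either provided an infinite $a\subset A$ with $(a,z)\in S$, and then $a\to z$ in $X$ because (i) holds at all later stages, or it produced a clopen set containing $A$ but not $z$, and then $z\notin\overline A$ in $X$. For $Y$ the task $(Y,A,z)$ either provided an infinite $b\subset A$ converging to $z$ in $Y$, by (ii) at all later stages, or it produced a neighborhood of $z$ missing $A$.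

\emph{Each $D_n$ is dense in $X\times Y$.} If $O$ and $O'$ are nonempty basic sets of $X$ and $Y$, both belong to the algebras of some approximation, and $O\cap O'\cap P_n\neq\emptyset$ by (iii).

\emph{No selection is dense.} Let $H_n\subset D_n$ be finite. As in the proof of Proposition~\ref{prop:gap}, $\bigcup_nH_n\subset\{(p,p):p\in f^\downarrow\}$ for some $f\in\omega^\omega$. Choose $O\in\mathcal C$ with $x_0\in O$, $y_0\notin O$, and $O'\in\mathcal C'$ with $y_0\in O'$, $x_0\notin O'$. Then $(O\setminus V_f)\times(O'\setminus V'_f)$ is an open neighborhood of $(x_0,y_0)$ in $X\times Y$. Let $p\in f^\downarrow$. If $p\neq x_0,y_0$, then $p\in V'_f$ when $p\in Z_0$, and $p\in V_f$ when $p\notin Z_0$, where $Z_0$ is the set used in task $f$. If $p=x_0$, then $p\notin O'$; if $p=y_0$, then $p\notin O$. So $(p,p)$ is not in this neighborhood. Hence $\bigcup_nH_n$ is not dense, and $X\times Y$ is not M-separable. This proves Theorem~\ref{thmB}. \qed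

\begin{thebibliography}{9}
\bibitem{Dow} Alan Dow, \emph{Not OCA and products of Frechet spaces}, arXiv:2507.01662 (2025).
\end{thebibliography}

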